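# Radius sets of compact sphere packings

## 1. Packings, contact hypergraphs, compactness

A sphere in $\mathbb R^d$ with center $v$ and radius $r>0$ is the set of points at distance $r$ from $v$, and its interior is the open ball it bounds.

**Definition 1 (sphere packing).** A *sphere packing* $\mathfrak p$ of $\mathbb R^d$ is a family of spheres in $\mathbb R^d$ with pairwise disjoint interiors. The set of all radii that occur is $\mathrm{radii}(\mathfrak p)\subset(0,\infty)$.

Two spheres of a packing cannot share a center, so we name spheres by their centers. Write $V$ for the set of centers, $r_v$ for the radius of the sphere centered at $v$, and $\kappa_v=1/r_v$ for its *curvature*. Disjointness of the interiors says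
$$|u-v|\ge r_u+r_v\quad (u\neq v\in V),\qquad\text{with equality iff the two spheres are tangent.}\tag{1}$$

*Example (checkerboard packing).* Let $d\in\{2,3\}$ and let the centers be the points of $\mathbb Z^d$. Call a point even or odd according to the parity of its coordinate sum. Give even points radius $\frac{\sqrt2}2$ and odd points radius $1-\frac{\sqrt2}2$. Two even points are at distance $\ge\sqrt2$, the sum of their radii. An even and an odd point are at distance $\ge1$, again the sum of the radii. Two odd points are at distance $\ge\sqrt2>2-\sqrt2$. So this is a packing. The tangent pairs are the even–even pairs at distance $\sqrt2$ and the even–odd pairs at distance $1$.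

**Definition 2 (contact hypergraph).** The *contact hypergraph* of $\mathfrak p$ has vertex set $V$. Its hyperedges are the subsets $E\subset V$ of cardinality at most $d+1$ such that

1. for distinct $a,b\in E$ the spheres centered at $a$ and $b$ are tangent;
2. every vertex lying in the convex hull of $E$ belongs to $E$.

*Example.* Take three mutually tangent unit discs in the plane with centers $a,b,c$. The centroid $s$ of the triangle is at distance $2/\sqrt3$ from each center, so a disc of radius $2/\sqrt3-1$ centered at $s$ touches all three. With these four discs, $\{a,b,c\}$ satisfies the first condition but not the second, because $s$ lies in its convex hull. The three-element hyperedges are $\{a,b,s\},\{b,c,s\},\{a,c,s\}$.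

**Definition 3 (compact packing).** A packing $\mathfrak p$ is *compact* if its contact hypergraph is exactly the vertex scheme (the collection of vertex sets) of a simplicial $d$-complex in $\mathbb R^d$ which is homogeneous, meaning that every simplex is contained in a $d$-simplex of the complex, and whose underlying space is homeomorphic to $\mathbb R^d$ through the identity map. In other words, $\mathbb R^d$ is tessellated by the $d$-simplices of this complex.

*Examples.* The hexagonal packing of the plane by unit discs is compact, and its complex is the tessellation by equilateral triangles of side $2$. If we also put a disc of radius $2/\sqrt3-1$ in every triangle, the packing is still compact: each triangle is now cut into three, as in the previous example. (Discs in adjacent triangles are at center distance $2/\sqrt3>2(2/\sqrt3-1)$, so they create no contacts.) The packing by unit discs centered at $2\mathbb Z^2$ is not compact, since no three discs are mutually tangent.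

The checkerboard packing is compact for $d=2$ and $d=3$. Indeed, tangent centers differ by at most $1$ in each coordinate. So in a set of mutually tangent centers each coordinate takes at most two values, which are consecutive, and the set lies among the vertices of a unit cube of the grid $\mathbb Z^d$. It contains at most one odd point. For $d=3$ the maximal such sets in a cube are the four even vertices, and each odd vertex with its three even neighbors in the cube. These are the vertex sets of the five tetrahedra obtained by cutting off the four odd corners of the cube. On each square face the cut is along the diagonal joining its even vertices, so the dissections of neighboring cubes match. The second condition of Definition 2 holds because the only points of $\mathbb Z^3$ in a unit cube are its vertices, which are extreme points. For $d=2$ each square is cut along its even diagonal, and the same argument applies.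

**Definition 4 (radius sets).** For $d,n\in\mathbb N$,
$$\Pi_{d,n}:=\{\mathrm{radii}(\mathfrak p):\ \mathfrak p\text{ a compact sphere packing of }\mathbb R^d,\ |\mathrm{radii}(\mathfrak p)|=n,\ \max\mathrm{radii}(\mathfrak p)=1\}.$$

*Example.* Rescaling the checkerboard packings shows $\{\sqrt2-1,1\}\in\Pi_{2,2}$ and $\{\sqrt2-1,1\}\in\Pi_{3,2}$. The filled hexagonal packing shows $\{2/\sqrt3-1,1\}\in\Pi_{2,2}$.

The proof uses only the following part of compactness.

**Definition 5 (triangulated packing).** A *triangulated packing* of $\mathbb R^d$ is a pair $(\mathfrak p,\mathcal T)$, where $\mathfrak p$ is a sphere packing and $\mathcal T$ is a locally finite geometric simplicial complex in $\mathbb R^d$ such that the union of its simplices is $\mathbb R^d$, every simplex is a face of a $d$-simplex, the vertex set is $V$, and for each edge $\{u,v\}$ of $\mathcal T$ the spheres centered at $u,v$ are tangent.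

**Lemma 1.** A compact packing with finitely many radii, with the complex of Definition 3, is a triangulated packing.

*Proof.* Singletons are hyperedges, so the vertices of the complex are exactly the centers, and vertices of a common simplex are mutually tangent. Only local finiteness needs an argument. Edges have length $\le2\max\mathrm{radii}(\mathfrak p)$, so all vertices of the simplices meeting a given bounded set lie in a bounded set. Distinct centers are at distance $\ge2\min\mathrm{radii}(\mathfrak p)>0$, so these vertices are finite in number. Hence only finitely many simplices meet the bounded set. $\square$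

Thus the checkerboard packings, with the tessellations found above, are triangulated packings. Let $\Pi^*_{d,n}\supseteq\Pi_{d,n}$ be the set of all $\mathrm{radii}(\mathfrak p)$ with $(\mathfrak p,\mathcal T)$ a triangulated packing of $\mathbb R^d$, $|\mathrm{radii}(\mathfrak p)|=n$ and $\max\mathrm{radii}(\mathfrak p)=1$.

## 2. Is $\Pi_{d,n}$ finite?

The problem comes from Eder Kikianty and Miek Messerschmidt, "On compact packings of Euclidean space with spheres of finitely many sizes", arXiv:2305.00758 (2023): prove or disprove that for all $d,n\ge2$ the set $\Pi_{d,n}$ is finite. In words: if we fix the dimension and the number of sizes, and normalize the largest size to $1$, can only finitely many lists of sizes occur in compact packings? There are infinitely many packings in play, and the number of spheres touching a given sphere is not bounded in advance. We shall prove that the answer is yes.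

**Theorem A.** $\Pi^*_{d,n}$ is finite for all $d\ge2$ and $n\ge1$. Hence $\Pi_{d,n}$ is finite for all $d,n\ge2$.

Here are the smallest cases.

*Dimension one.* Spheres bound intervals. Given any $0<\rho_1<\dots<\rho_n=1$, lay intervals of half-lengths $\rho_1,\dots,\rho_n$ next to each other and repeat periodically. Consecutive centers are tangent, no others are, and the segments between consecutive centers tessellate $\mathbb R$. So the packing is compact and $\Pi_{1,n}$ is infinite for $n\ge2$. The hypothesis $d\ge2$ matters.

*One radius.* By normalization $\Pi_{d,1}\subseteq\{\{1\}\}$. For $d=2$ the hexagonal packing shows equality. For $d\ge3$ the set is empty. Indeed all simplices would be regular, and $q$ of them would fit around a common $(d-2)$-face, with angles adding up to $2\pi$. To find the angle, take the regular simplex with vertices $e_0,\dots,e_d\in\mathbb R^{d+1}$, and let $c$ be the centroid of $e_2,\dots,e_d$. Then $e_0-c$ and $e_1-c$ are perpendicular to the face $\{e_2,\dots,e_d\}$, with $\langle e_0-c,e_1-c\rangle=|c|^2=\frac1{d-1}$ and $|e_0-c|^2=|e_1-c|^2=\frac d{d-1}$. So the dihedral angle is $\arccos\frac1d$, which for $d\ge3$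 lies between $70.5^\circ$ and $90^\circ$. The equation $q\arccos\frac1d=2\pi$ therefore forces $q=5$ and $\frac1d=\cos72^\circ=\frac{\sqrt5-1}4$, which is irrational.

The last computation shows which equations are available: around every $(d-2)$-simplex the dihedral angles add up to $2\pi$. The next section sets this up.

## 3. Links, rings and neighbor counts

Let $(\mathfrak p,\mathcal T)$ be a triangulated packing, $d\ge2$. We identify simplices with their vertex sets. *Adjacent* vertices, or *neighbors*, are the ends of an edge of $\mathcal T$; then their spheres are tangent. The $(d-1)$-simplices are called *facets* and the $(d-2)$-simplices *ridges*.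

**Definition 6 (dihedral angle).** Let $F$ be a ridge of a $d$-simplex $\sigma=F\cup\{a,b\}$ and let $N_F$ be the plane of vectors orthogonal to $\operatorname{aff}F$. The *dihedral angle* $\theta^\sigma_F\in(0,\pi)$ is the angle between the $N_F$-components of $a-x$ and $b-x$, for any $x\in\operatorname{aff}F$.

*Example.* For $d=2$ a ridge is a vertex and this is the usual angle of a triangle. For the regular $d$-simplex it is $\arccos\frac1d$, as computed above.

**Lemma 2.** The graph formed by the vertices and edges of $\mathcal T$ is connected.

*Proof.* For each component of the graph take the union of the simplices with vertices in it; a simplex has all its vertices in one component. Two intersecting simplices share a vertex, so these unions are pairwise disjoint. By local finiteness each of them is closed, and so is the union of any subfamily of them. Since they cover the connected space $\mathbb R^d$, there is only one. $\square$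

**Lemma 3 (carriers).** Each $x\in\mathbb R^d$ lies in the relative interior of exactly one simplex, its *carrier*, and the carrier is a face of every simplex containing $x$. The union of the simplices containing $x$ is a neighborhood of $x$.

*Proof.* The point $x$ lies in some simplex, hence in the relative interior of one of its faces $\mu$. If $x\in\tau\in\mathcal T$, then $\mu\cap\tau$ is a face of $\mu$ containing a relative interior point of $\mu$, so $\mu\cap\tau=\mu$, and $\mu$ is a face of $\tau$. Uniqueness follows. A small ball about $x$ meets finitely many simplices; shrinking it, we may assume that it misses all those that do not contain $x$. $\square$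

Next we describe what $\mathcal T$ looks like around a simplex $\mu$ of dimension $j<d$. Let $x\in\operatorname{relint}\mu$, let $D$ be the direction space of $\operatorname{aff}\mu$ and $N_\mu=D^\perp$, of dimension $d-j$. By Lemma 3 the simplices containing $x$ are the $\tau\supseteq\mu$. Near $x$ such a $\tau$ coincides with $x+K_\tau$, where $K_\tau$ is the cone generated by $\tau-x$. Since $x\in\operatorname{relint}\mu$, we have $D\subset K_\tau$ and $K_\tau=D\oplus K'_\tau$, where $K'_\tau\subset N_\mu$ is generated by the projections to $N_\mu$ of $v-x$, $v\in\tau\setminus\mu$. These projections are linearly independent because $\tau$ is affinely independent. Two simplices $\tau,\tau'\supseteq\mu$ meet in the simplex spanned by their common vertices, so comparing near $x$ gives $K'_\tau\cap K'_{\tau'}=K'_{\tau\cap\tau'}$. By Lemma 3 the cones $K'_\tau$ cover $N_\mu$, and by local finiteness there are finitely many.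

So the $K'_\tau$ form a finite complete simplicial fan in $N_\mu$: finitely many cones, each generated by linearly independent vectors, meeting in common faces and covering the space. They cut the unit sphere of $N_\mu$ into a geodesic triangulation of $S^{d-j-1}$, the *link* of $\mu$. Its cells correspond bijectively to the $\tau\supsetneq\mu$, and every cell lies in a top cell, which comes from a $d$-simplex. For example, at a vertex of the hexagonal packing the link is a circle cut into six arcs of $60^\circ$.

**Lemma 4.** Let $\mu$ be a simplex of dimension $j<d$.

(a) If $j\le d-2$, the graph with vertices $\{v\notin\mu:\mu\cup\{v\}\in\mathcal T\}$ and edges $\{u,v\}$ with $\mu\cup\{u,v\}\in\mathcal T$ is connected.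

(b) Any two $d$-simplices containing $\mu$ are joined by a chain of $d$-simplices containing $\mu$, consecutive ones sharing a facet. A facet lies in exactly two $d$-simplices.

(c) Let $j=d-2$, $\mu=F$ a ridge, and orient the plane $N_F$. The facets $F\cup\{i\}$ correspond to rays in $N_F$ spanned by distinct unit vectors $n_i$. If $i_1,\dots,i_q$ is their counterclockwise cyclic order, the $d$-simplices containing $F$ are $\sigma_l=F\cup\{i_l,i_{l+1}\}$, the angle from $n_{i_l}$ to $n_{i_{l+1}}$ is $\theta^{\sigma_l}_F\in(0,\pi)$, and these angles add up to $2\pi$. In particular $q\ge3$.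

(d) Let $j=d-3\ge0$, $\mu=E$. The link is a triangulated $S^2$ whose vertices correspond to the ridges $F\supset E$ and whose edges correspond to the facets $\phi\supset E$. Its graph is simple. At the vertex $F$, the edge belonging to $F\cup\{i\}$ leaves in the direction $n_i$, every facet containing $F$ occurs, and the cyclic order is that of (c).

*Proof.* (b) If $j=d-1$, then $N_\mu$ is a line. The cones $K'_\tau$ of the $d$-simplices $\tau\supset\mu$ are rays, pairwise meeting only in $0$, and they cover the line; so there are exactly two, and they share the facet $\mu$. Now let $j\le d-2$ and $m=d-j-1\ge1$, the dimension of the link sphere. Choose points $p,p'$ in the interiors of the two top cells. A cell of dimension $\le m-2$ lies in a linear subspace $A\subset N_\mu$ of dimension $\le m-1$. The point $p$ is not in the cell, and the geodesic arc from $p$ to $q\ne\pm p$ can meet the cell only if $q\in\operatorname{span}(A\cup\{p\})$, a subspace of dimension $\le m<m+1$. The same holds for $p'$. So we can choose $q\neq\pm p,\pm p'$ outside finitely many proper subspaces such that the path from $p$ to $q$ to $p'$ avoids all cells of codimension $\ge2$.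 Each point of the path lies in the interior of a top cell, or in the relative interior of a cell of codimension $1$, which comes from a facet and lies in exactly two top cells, sharing that facet. Call two top cells equivalent if they are joined by a chain with consecutive members sharing facets. The unions of the equivalence classes are closed, and by what was just said two of them have no common point on the path. The path is connected, so it meets only one class.

(a) The vertices of one top cell are pairwise joined. By (b), any two top cells are connected by a chain whose consecutive members correspond to $d$-simplices sharing a facet $\supsetneq\mu$ (strict as $j\le d-2$), hence share a vertex outside $\mu$.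

(c) This is the fan in the plane $N_F$: its two-dimensional cones are the sectors between consecutive rays. Each has an angle less than $\pi$, which is the dihedral angle by Definition 6. Since the angles sum to $2\pi$, $q\ge3$.

(d) $N_E$ has dimension $3$. Edges and vertices of the link correspond to $E$ plus two, respectively one, further vertices; since a simplex is determined by its vertex set, there are no loops and no parallel edges. Let $F=E\cup\{a\}$. The vertex $F$ of the link is a unit vector in $N_E$ spanning, together with the directions of $E$, the direction space of $F$. So the tangent plane of $S^2$ there is parallel to $N_F$. The arc to $E\cup\{i\}$ leaves in the direction of the $N_F$-component of $i-x$, which is a positive multiple of $n_i$. $\square$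

**Definition 7 (ring).** The cyclic sequence $i_1,\dots,i_q$ of Lemma 4(c) is the *ring* of the ridge $F$.

*Example.* In the three-dimensional checkerboard packing, the ridge from $(0,0,0)$ to $(1,0,0)$ lies in four unit cubes, and in each of them in the corner tetrahedron at the odd vertex $(1,0,0)$, with a right dihedral angle. Its ring is $(1,1,0),(1,0,1),(1,-1,0),(1,0,-1)$, so $q=4$.

**Lemma 5.** If all radii are $\ge1$ and $r_v\le C$, then $v$ has at most $(C+2)^d$ neighbors.

*Proof.* For a neighbor $u$ consider the unit ball centered at $v+(r_v+1)\frac{u-v}{|u-v|}$. Its center is at distance $r_u-1$ from $u$, so it lies in the ball of $u$. These unit balls have disjoint interiors and lie in the ball of radius $r_v+2\le C+2$ about $v$. Compare volumes. $\square$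

## 4. The plane: a maximum principle

In a triangle of mutually tangent discs of radii $x,y,z$ the sides are $x+y,x+z,y+z$ and the semiperimeter is $x+y+z$. The half-angle formula gives the angle at the center of the first disc:
$$\theta(x;y,z)=2\arcsin\sqrt{\frac y{x+y}\cdot\frac z{x+z}}.\tag{2}$$
With $\frac\infty{x+\infty}:=1$ this function is continuous on $(0,\infty)\times(0,\infty]^2$, strictly increasing in $y$ and in $z$, and invariant under common scaling. (In the planar checkerboard packing, at an odd center: $\frac y{x+y}=\frac z{x+z}=\frac{\sqrt2}2$, so $\theta=2\arcsin\frac{\sqrt2}{2}=\frac\pi2$, and four such angles close up.)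

**Proposition 6.** $\Pi^*_{2,n}$ is finite for every $n\ge1$.

*Proof.* Suppose not. Scale packings so that the smallest radius is $1$. Then there are triangulated packings $(\mathfrak p_k,\mathcal T_k)$, $k\in\mathbb{N}$, with radii $1=\rho_1^{(k)}<\dots<\rho_n^{(k)}$ and pairwise distinct vectors $\rho^{(k)}$.

**Step 1: a limit with common combinatorics.** Pass to a subsequence with $\rho_i^{(k)}\to\rho_i\in[1,\infty]$. Since the radii are ordered, there is $m\ge1$ with $\rho_i<\infty$ iff $i\le m$; let $C$ bound all $\rho_i^{(k)}$, $i\le m$. The *label* of a vertex is the index of its radius. For a vertex of label $i\le m$ record $(i;j_1,\dots,j_q)$, where $j_1,\dots,j_q$ are the labels of its neighbors in cyclic order. By Lemma 5, $q\le(C+2)^2$, so finitely many records are possible. Pass to a subsequence for which all $\mathfrak p_k$ have the same set of records. By Lemma 4(c), for every record and every $k$,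
$$\sum_l\theta(\rho_i^{(k)};\rho_{j_l}^{(k)},\rho_{j_{l+1}}^{(k)})=2\pi,\qquad\text{and for }k\to\infty\qquad\sum_l\theta(\rho_i;\rho_{j_l},\rho_{j_{l+1}})=2\pi .$$

**Step 2: compare with the limit where the ratio is largest.** Fix $k$ and let $M=\max_{i\le m}\rho_i^{(k)}/\rho_i$. Then $\rho_j^{(k)}\le M\rho_j$ for all $j$, strictly if $\rho_j=\infty$. Take a vertex of $\mathcal T_k$ with label $i\le m$ such that $\rho_i^{(k)}=M\rho_i$. By monotonicity and scaling invariance,
$$2\pi=\sum_l\theta(M\rho_i;\rho_{j_l}^{(k)},\rho_{j_{l+1}}^{(k)})\le\sum_l\theta(M\rho_i;M\rho_{j_l},M\rho_{j_{l+1}})=2\pi .$$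
Strict monotonicity forces $\rho_j^{(k)}=M\rho_j$ for every neighbor label $j$, and in particular $j\le m$. So every neighbor is again a vertex of this kind. By connectedness (Lemma 2) the equality holds for all labels. Hence $m=n$ and $\rho^{(k)}=M\rho$, and the first coordinate gives $M=1$. So $\rho^{(k)}=\rho$ for all $k$, contradicting distinctness. $\square$

## 5. Dihedral angles in space are not monotone

The natural plan for $d\ge3$ is to repeat this with the dihedral angle sums at ridges. It breaks at the displayed inequality of Step 2. Take $d=3$ and the edge joining two tangent unit spheres with centers $(\pm1,0,0)$. A sphere of radius $x$ touching both has its center in the plane through the origin perpendicular to this edge, at distance $\sqrt{(1+x)^2-1}=\sqrt{x^2+2x}$ from it. For two such spheres of radii $x,y$ touching each other, the law of cosines gives for the dihedral angle $\theta$ at the edge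
$$\cos\theta=\frac{(x^2+2x)+(y^2+2y)-(x+y)^2}{2\sqrt{x^2+2x}\sqrt{y^2+2y}}=\frac{x+y-xy}{\sqrt{xy(x+2)(y+2)}}.\tag{3}$$
Where $\cos\theta>0$, the logarithmic derivative in $x$ is $\frac{1-y}{x+y-xy}-\frac{x+1}{x(x+2)}$, and at $x=1$ it equals $(1-y)-\frac23=\frac13-y$. The tetrahedron with $x=1$ is nondegenerate iff $3y(y+2)>1$, i.e. $y>\frac2{\sqrt3}-1\approx0.155$. So for $\frac2{\sqrt3}-1<y<\frac13$, *enlarging* the sphere of radius $x=1$ *decreases* the dihedral angle. For instance, with $y=\frac14$ the value of $\cos\theta$ grows from about $0.770$ at $x=1$ to about $0.776$ at $x=1.1$. Replacing ring radii by larger ones can lower the angle sum, and the comparison is lost.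

The passage to the limit meets a second obstacle. If two tangent spheres both have radius tending to infinity, Lemma 5 does not bound the ring of a ridge whose vertices are all of this kind, so the list of possible angle equations may be infinite.

The first obstacle is met by replacing the maximum principle with an infinitesimal rigidity theorem, proved by counting sign changes around vertices of a spherical link, with the link chosen so that only harmless ring spheres enter. The second is met by a geometric lemma about two big tangent spheres. A fact about semialgebraic sets then converts infinitesimal rigidity into finiteness.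

Given $\dot r:V\to\mathbb R$, change the radii to $r_v+\epsilon\dot r_v$. A $d$-simplex $\sigma$ has edge lengths $r_u+r_v$; for small $\epsilon$ the new lengths still belong to a nondegenerate simplex, whose dihedral angles depend smoothly on them (formulas in Section 11). So each angle has a derivative $\dot\theta^\sigma_F$.

**Definition 8 (infinitesimal deformation).** $\dot r$ is an *infinitesimal deformation* of $(\mathfrak p,\mathcal T)$ if $\sum_{\sigma\supset F}\dot\theta_F^\sigma=0$ for every ridge $F$.

*Example.* $\dot r_v=r_v$ is one: it scales every simplex and changes no angle.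

**Theorem B.** Let $d\ge3$ and let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ such that every nonempty subset of $\mathrm{radii}(\mathfrak p)$ has a least element (e.g. $\mathrm{radii}(\mathfrak p)$ finite). Then $\dot r$ is an infinitesimal deformation iff $\dot r_v=r_v(a+\langle b,v\rangle)$ $(v\in V)$ for some $a\in\mathbb R$, $b\in\mathbb R^d$.

The next four sections prove Theorem B.

## 6. First variation of the angle sum at a ridge

Let $d\ge3$. The purpose of this section is to rewrite $\sum_\sigma\dot\theta^\sigma_F=0$ as a linear relation in quantities attached to facets.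

*Notation at a ridge.* Let $F$ be a ridge, so $|F|=d-1\ge2$, with ring $i_1,\dots,i_q$. For $i$ in the ring write $i=\bar\imath+h_in_i$ with $\bar\imath\in\operatorname{aff}F$, $h_i>0$ and $n_i\in N_F$ the unit vector of Lemma 4(c). For $n\in N_F$ let $n^*$ be $n$ rotated by $+\pi/2$. Then $n^*_{i_l}$ is the unit normal of the facet $F\cup\{i_l\}$ pointing into $\sigma_l$. There is a unique point $m_F\in\operatorname{aff}F$ at which $|m_F-v|^2-r_v^2$ has the same value for all $v\in F$: this amounts to $d-2$ independent linear equations on a $(d-2)$-dimensional affine space. Call the common value $w_F$ and put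
$$t_i=t_{i,F}:=\frac{|i-m_F|^2-r_i^2-w_F}{2h_i}.\tag{4}$$

*Example.* For the edge of Section 5, $m_F$ is the origin, $w_F=0$, and a ring sphere of radius $x$ has $h=\sqrt{x^2+2x}$ and $t=x/h=\sqrt{x/(x+2)}$.

*Notation at a facet.* Given $\dot r$, put $f_v=\dot r_v/r_v$. Let $f:\mathbb R^d\to\mathbb R$ be the function that is affine on each simplex with $f(v)=f_v$; it is continuous. Let $b_\sigma=\nabla f|_\sigma$ for each $d$-simplex $\sigma$. If $\sigma,\sigma'$ are the two $d$-simplices at a facet $\phi$ and $\nu$ is the unit normal of $\phi$ pointing into $\sigma$, continuity of $f$ along $\phi$ gives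
$$b_\sigma-b_{\sigma'}=g_\phi\,\nu.\tag{5}$$
Exchanging $\sigma$ and $\sigma'$ changes both sides' signs, so $g_\phi$ depends only on $\phi$. Call $\phi$ *active* if $g_\phi\ne0$. Theorem B will say that nothing is active.

**Lemma 7.** With $n_l=n_{i_l}$, $t_l=t_{i_l}$, $g_l=g_{F\cup\{i_l\}}$,
$$\sum_l\dot\theta_F^{\sigma_l}=\sum_lg_lt_l,\qquad\sum_lg_ln_l=0.\tag{6}$$

*Proof.* Move the origin to $m_F$. Then $A=\operatorname{aff}F$ is a linear subspace and $N_F=A^\perp$. Write $w=w_F$.

**Step 1: move the vertices of one simplex so that edge lengths change correctly.** Let $\sigma\supset F$ be a $d$-simplex, $f|_\sigma(x)=a+\langle b,x\rangle$, and for vertices $v$ of $\sigma$ put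
$$\dot v=f_vv-\tfrac12(|v|^2-r_v^2-w)\,b.\tag{7}$$
For $u,v\in\sigma$ we have $\langle u-v,b\rangle=f_u-f_v$ and
$$\langle u-v,f_uu-f_vv\rangle=\tfrac{f_u+f_v}2|u-v|^2+\tfrac{f_u-f_v}2(|u|^2-|v|^2).$$
Hence, using $|u-v|=r_u+r_v$,
$$\begin{aligned}\langle u-v,\dot u-\dot v\rangle&=\tfrac{f_u+f_v}2|u-v|^2+\tfrac{f_u-f_v}2(|u|^2-|v|^2)-\tfrac12(|u|^2-|v|^2-r_u^2+r_v^2)(f_u-f_v)\\&=\tfrac{f_u+f_v}2(r_u+r_v)^2+\tfrac{f_u-f_v}2(r_u^2-r_v^2)\\&=\tfrac{r_u+r_v}2\big[(f_u+f_v)(r_u+r_v)+(f_u-f_v)(r_u-r_v)\big]\\&=(r_u+r_v)(f_ur_u+f_vr_v)=|u-v|(\dot r_u+\dot r_v).\end{aligned}$$
So under $v\mapsto v+\epsilon\dot v$ the edge lengths change to first order by $\dot r_u+\dot r_v$. Since the dihedral angle is a smooth function of the edge lengths, this motion may be used to compute $\dot\theta^\sigma_F$.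

**Step 2: read off the angle in the plane $N_F$.** For $v\in F$ we have $|v|^2-r_v^2=w$, so $\dot v=f_vv\in A$. Thus $F$ moves inside $A$, and the dihedral angle at $F$ remains the angle between the $N_F$-components of the two other vertices. For $i\in\sigma\setminus F$, (4) says $\frac12(|i|^2-r_i^2-w)=h_it_i$, so the $N_F$-component of $i+\epsilon\dot\imath$ is
$$h_i\big[(1+\epsilon f_i)n_i-\epsilon t_ib^\perp\big],$$
where $b^\perp$ is the $N_F$-component of $b$. Its polar angle has derivative $-t_i\langle b_\sigma,n_i^*\rangle$. Writing $b_l=b_{\sigma_l}$ and using that $\theta_F^{\sigma_l}$ is the angle from $n_l$ to $n_{l+1}$,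
$$\dot\theta_F^{\sigma_l}=-t_{l+1}\langle b_l,n_{l+1}^*\rangle+t_l\langle b_l,n_l^*\rangle .$$

**Step 3: sum around the ridge.** Shifting the index in the first term, $\sum_l\dot\theta_F^{\sigma_l}=\sum_lt_l\langle b_l-b_{l-1},n_l^*\rangle$. The facet $F\cup\{i_l\}$ lies between $\sigma_{l-1}$ and $\sigma_l$, and $n_l^*$ points into $\sigma_l$; so $b_l-b_{l-1}=g_ln_l^*$ by (5). This gives the first formula. Also $\sum_lg_ln_l^*=\sum_l(b_l-b_{l-1})=0$, and rotating by $-\pi/2$ gives the second. $\square$

Suppose all $t_i$ with $F\cup\{i\}$ active are positive and put $x_i=n_i/t_i$, $c_i=g_{F\cup\{i\}}t_i$. For an infinitesimal deformation, (6) then reads $\sum c_i=0$ and $\sum c_ix_i=0$: an affine dependence between points of the plane, with $c_i$ of the same sign as $g_{F\cup\{i\}}$. If the points are in convex position, such a dependence must change sign often. So we need to know when they are.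

## 7. Convex position of the ring points

**Lemma 8.** Let $F$ be a ridge, $s=\sum_{v\in F}\kappa_v$, and let $i\ne j$ be in the ring of $F$ with $(d-2)\kappa_i<s$ and $(d-2)\kappa_j<s$. Then $t_i,t_j>0$ and $t_i>t_j\langle n_i,n_j\rangle$.

A hypothesis of this kind is needed. In the example of Section 5 with $x=1$, let $i$ be the sphere of radius $y$ and $j$ the one of radius $1$. Then $t_i=\sqrt{y/(y+2)}$ and $t_j\langle n_i,n_j\rangle=\frac1{\sqrt3}\cdot\frac1{\sqrt{3y(y+2)}}$, and $t_i>t_j\langle n_i,n_j\rangle$ holds iff $y>\frac13$. The hypothesis $\kappa_i<s=2$ means $y>\frac12$. For $y<\frac13$ the conclusion is false.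

*Proof.* Put the origin at $m_F$ and write $w=w_F$, $A=\operatorname{aff}F$, $q=\sum_{v\in F}\kappa_v^2$ (in this proof $q$ is not the ring length). Since $|v|^2=w+r_v^2$ for $v\in F$ and $|u-v|=r_u+r_v$ for $u\ne v$ in $F$,
$$\langle u,v\rangle=w-r_ur_v+2\delta_{uv}r_v^2\qquad(u,v\in F).\tag{8}$$

**Step 1: express $w$ through one positive number $\alpha$.** The origin lies in $\operatorname{aff}F$, so $0=\sum_{v\in F}\lambda_vv$ with $\sum\lambda_v=1$. Put $\alpha:=\sum\lambda_vr_v$. Taking the inner product with $v$ and using (8), $w-\alpha r_v+2\lambda_vr_v^2=0$, i.e. $\lambda_v=\frac12(\alpha\kappa_v-w\kappa_v^2)$. Summing $\lambda_v$, and summing $\lambda_vr_v$ over the $d-1$ elements of $F$, we get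
$$\alpha s-wq=2,\qquad(d-3)\alpha=ws.\tag{9}$$
If $w<0$, the point $m_F$ would lie in the open balls of all $d-1\ge2$ vertices of $F$, which are disjoint; so $w\ge0$. If $d=3$, (9) gives $w=0$ and $\alpha=2/s>0$. If $d>3$, then $\alpha=ws/(d-3)\ge0$, and $\alpha=0$ would force $w=0$, contradicting $\alpha s-wq=2$. So $\alpha>0$ in all cases.

**Step 2: a vector $\beta\in A$ that will locate the feet of the ring vertices.** The $d-1$ vectors $v\in F$ span the $(d-2)$-dimensional space $A$, so up to a factor their only linear relation is $\sum\lambda_vv=0$. Since $\sum\lambda_v(r_v-\alpha)=\alpha-\alpha=0$, there is a unique $\beta\in A$ with $\langle\beta,v\rangle=r_v-\alpha$ for all $v\in F$. Let $B=|\beta|^2$. Write $\beta=\sum\mu_vv$; adding a multiple of the relation we may take $\sum\mu_v=0$. Put $M=\sum\mu_vr_v$. By (8), $r_v-\alpha=\langle\beta,v\rangle=-Mr_v+2\mu_vr_v^2$, so $\mu_v=\frac12\big((1+M)\kappa_v-\alpha\kappa_v^2\big)$, and $\sum\mu_v=0$ gives $(1+M)s=\alpha q$. Moreover $B=\langle\beta,\beta\rangle=\sum\mu_v(r_v-\alpha)=M$. Hence $(1+B)s=\alpha q$. With (9) this yields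
$$\alpha^2-(1+B)w=\frac\alpha s(\alpha s-wq)=\frac{2\alpha}s,\qquad\alpha^2+(1-B)w=\frac{2\alpha}s+2w=\frac{2(d-2)\alpha}s,\tag{10}$$
where the last equality uses $w=(d-3)\alpha/s$.

**Step 3: coordinates of a ring vertex.** Let $k\in\{i,j\}$ and $v\in F$. Since $k$ is adjacent to $v$, $|k-v|=r_k+r_v$, and expanding gives $|k|^2-r_k^2+w-2r_kr_v=2\langle\bar k,v\rangle$. Multiplying by $\lambda_v$ and summing,
$$|k|^2-r_k^2+w=2\alpha r_k.\tag{11}$$
Inserting this back, $\langle\bar k,v\rangle=-r_k(r_v-\alpha)$ for all $v\in F$, so $\bar k=-r_k\beta$. Therefore $h_k^2=|k|^2-Br_k^2$ and, by (4), $h_kt_k=\frac12(|k|^2-r_k^2-w)$ are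
$$h_k^2=2\alpha r_k-w+(1-B)r_k^2,\qquad h_kt_k=\alpha r_k-w=\frac{\alpha r_k}s\big(s-(d-3)\kappa_k\big)>0.\tag{12}$$
Positivity holds because $(d-3)\kappa_k\le(d-2)\kappa_k<s$. So $t_i,t_j>0$.

**Step 4: use that $i$ and $j$ do not overlap.** From $|i-j|^2\ge(r_i+r_j)^2$ and (11), $\langle i,j\rangle=\frac12(|i|^2+|j|^2-|i-j|^2)\le\alpha(r_i+r_j)-w-r_ir_j$. On the other hand $\langle i,j\rangle=\langle\bar\imath,\bar\jmath\rangle+h_ih_j\langle n_i,n_j\rangle=Br_ir_j+h_ih_j\langle n_i,n_j\rangle$. So $h_ih_j\langle n_i,n_j\rangle\le\alpha(r_i+r_j)-w-(1+B)r_ir_j$. Since $h_jt_j=\alpha r_j-w>0$,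
$$\begin{aligned}h_ih_j^2\big(t_i-t_j\langle n_i,n_j\rangle\big)&=(\alpha r_i-w)h_j^2-(\alpha r_j-w)\,h_ih_j\langle n_i,n_j\rangle\\&\ge(\alpha r_i-w)\big(2\alpha r_j-w+(1-B)r_j^2\big)-(\alpha r_j-w)\big(\alpha(r_i+r_j)-w-(1+B)r_ir_j\big).\end{aligned}$$
The first product is
$$2\alpha^2r_ir_j-\alpha wr_i+\alpha(1-B)r_ir_j^2-2\alpha wr_j+w^2-w(1-B)r_j^2,$$
and the second is
$$\alpha^2r_ir_j+\alpha^2r_j^2-\alpha wr_j-\alpha(1+B)r_ir_j^2-\alpha wr_i-\alpha wr_j+w^2+w(1+B)r_ir_j .$$
In the difference the terms $w^2$, $\alpha wr_i$ and $\alpha wr_j$ cancel, and by (10) it equals
$$r_j\Big[\big(\alpha^2-(1+B)w\big)r_i-\big(\alpha^2+(1-B)w\big)r_j+2\alpha r_ir_j\Big]=\frac{2\alpha r_ir_j^2}s\big[s+\kappa_j-(d-2)\kappa_i\big]>0.\tag{13}$$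
Since $h_i,h_j>0$, the lemma follows. $\square$

If $i$ and $j$ are tangent, the inequality in Step 4 is an equality, and the sign is that of $s+\kappa_j-(d-2)\kappa_i$; in the example this is $2+1-\frac1y$, which recovers the threshold $y=\frac13$.

## 8. Four sign changes in the plane, at most two on the sphere

A *sign change* of a cyclic sequence of nonzero reals is a pair of cyclically consecutive entries of opposite sign. The number of sign changes is even.

**Lemma 9.** Let $x_1,\dots,x_q\in\mathbb R^2\setminus\{0\}$ $(q\ge1)$ have distinct directions, listed counterclockwise, with $\langle x_i,x_j\rangle<|x_j|^2$ for $i\ne j$. Let $c_1,\dots,c_q\ne0$ be reals with $\sum c_i=0$ and $\sum c_ix_i=0$. Then the cyclic sequence $(c_i)$ has at least $4$ sign changes.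

*Proof.* The number is even, and it is not $0$ because $\sum c_i=0$. Suppose it is $2$. After a cyclic renumbering and possibly a global change of sign, $c_1,\dots,c_p>0>c_{p+1},\dots,c_q$ with $1\le p<q$.

Let $K=\operatorname{conv}\{x_i\}$. By hypothesis the functional $\langle\cdot,x_j\rangle$ is maximal on $K$ exactly at $x_j$. So every $x_j$ is a vertex of $K$, and as a direction $x_j$ lies in the interior of the normal cone of $K$ at $x_j$. If $q\ge3$, then $K$ is a nondegenerate polygon, and the normal cones of a convex polygon follow each other in the order of its vertices. Hence $x_1,\dots,x_q$ is the counterclockwise order along $\partial K$. A line crossing the edges $[x_p,x_{p+1}]$ and $[x_q,x_1]$ in interior points strictly separates $\{x_1,\dots,x_p\}$ from $\{x_{p+1},\dots,x_q\}$. If $q=2$, two distinct points are strictly separated by some line. So there is an affine function $\ell$ that is $>0$ on the first set and $<0$ on the second. But $\sum c_i=0$ and $\sum c_ix_i=0$ give $\sum c_i\ell(x_i)=0$, while every summand is positive. $\square$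

**Lemma 10 (Cauchy).** Let $\Gamma$ be a finite simple graph embedded in $S^2$, with at least one edge, without isolated vertices, and with edges labeled $\pm$. Then some vertex has at most $2$ sign changes around it.

*Proof.* Sign changes around a vertex are even in number. Suppose that every vertex has at least $4$; then all degrees are at least $4$. Pass to a connected component, with $\mathsf V,\mathsf E,\mathsf F$ vertices, edges and faces; the cyclic sequences at its vertices do not change. Each face has a boundary walk of some length $k$, and the lengths add up to $2\mathsf E$. Here $k\ge3$: $k=1$ would require a loop, and $k=2$ would require two parallel edges or that the component is a single edge. Each corner at a vertex (a pair of consecutive edges around it) is a corner of exactly one face. Going around a face with walk length $k$, the number of corners with a sign change is even and at most $k$, hence at most $2k-4$: for $k=3$ it is at most $2$, and for $k\ge4$ we have $k\le2k-4$. Counting corners with a sign change in both ways,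
$$4\mathsf V\le\sum_{\text{faces}}(2k-4)=4\mathsf E-4\mathsf F,$$
so $\mathsf V-\mathsf E+\mathsf F\le0$, contradicting Euler's formula $\mathsf V-\mathsf E+\mathsf F=2$. $\square$

## 9. Infinitesimal rigidity: proof of Theorem B

If we could use Lemma 8 at all ridges containing a fixed $(d-3)$-simplex $E$, then Lemma 9 would give four sign changes at every vertex of the graph of active facets in the link of $E$, against Lemma 10. The example in Section 7 shows that Lemma 8 is not available at every ridge: a ring sphere that is too small destroys convexity. The remedy is to choose $E$ so that, among *active* facets around $E$, no ring sphere is smaller than the spheres of $E$. For $d=3$ one takes for $E$ a vertex of largest curvature among all vertices of active facets. In general one uses a lexicographic maximum.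

**Step 1: the easy direction.** If $\dot r_v=r_v(a+\langle b,v\rangle)$, then $f(x)=a+\langle b,x\rangle$, all $g_\phi$ vanish, and Lemma 7 shows that $\dot r$ is an infinitesimal deformation. Conversely, let $\dot r$ be an infinitesimal deformation. By Lemma 7, at every ridge
$$\sum_lg_lt_l=0,\qquad\sum_lg_ln_l=0.\tag{14}$$
We claim that no facet is active. Suppose some are.

**Step 2: choose an extremal active facet.** To each facet assign the vector in $\mathbb R^d$ of the curvatures of its $d$ vertices, sorted decreasingly, and order facets lexicographically by these vectors. By hypothesis every nonempty set of occurring curvatures has a maximum. Maximizing the first entry, then the second, and so on, we find an active facet $\phi^*$ with lexicographically maximal vector $(e_1\ge\dots\ge e_d)$. Let $E\subset\phi^*$ consist of $d-2\ge1$ vertices with curvatures $e_1,\dots,e_{d-2}$, and put $\kappa_*:=e_{d-2}=\min_{v\in E}\kappa_v$.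

**Step 3: active facets around $E$ contain no smaller spheres.** We show: if $\phi=E\cup\{x,y\}$ is active, then $\kappa_x,\kappa_y\le\kappa_*$. Suppose $\kappa_x>\kappa_*$ and let $p\le d-2$ be minimal with $e_p<\kappa_x$. The facet $\phi$ contains vertices with curvatures $e_1,\dots,e_{p-1}$, all $\ge\kappa_x$, and the vertex $x$. So its sorted vector $(z_j)$ satisfies $z_j\ge e_j$ for $j<p$ and $z_p\ge\kappa_x>e_p$. It is lexicographically larger than that of $\phi^*$, a contradiction. The same holds for $y$.

**Step 4: four sign changes at every vertex of the active graph.** Let $\Gamma$ be the graph in the link $S^2$ of $E$ (Lemma 4(d)) formed by the edges corresponding to the active facets $\phi\supset E$, with their end vertices, labeled by $\operatorname{sgn}g_\phi$. It is finite, simple, has no isolated vertices, and has an edge, namely $\phi^*$. Let $F=E\cup\{a\}$ be a vertex of $\Gamma$ and put $s_F=\sum_{v\in F}\kappa_v$. For every $i$ in the ring of $F$ with $F\cup\{i\}=E\cup\{a,i\}$ active, Step 3 gives $\kappa_i\le\kappa_*$, so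
$$(d-2)\kappa_i\le\sum_{v\in E}\kappa_v=s_F-\kappa_a<s_F .$$
There is at least one such $i$, because $F$ is a vertex of $\Gamma$, and there are at least two, because $\sum_lg_ln_l=0$ excludes exactly one nonzero $g_l$. So Lemma 8 applies to all pairs of them: $t_i,t_j>0$ and $t_i>t_j\langle n_i,n_j\rangle$ for $i\ne j$. Put $x_i=n_i/t_i$ and $c_i=g_{F\cup\{i\}}t_i$. Dividing the inequality by $t_it_j^2$ shows $\langle x_i,x_j\rangle<1/t_j^2=|x_j|^2$, and (14) says $\sum c_i=0$, $\sum c_ix_i=0$, the sums being over the active $i$. By Lemma 9 the cyclic sequence $(c_i)$ has at least $4$ sign changes. Since $c_i$ has the sign of $g_{F\cup\{i\}}$ and the edges of $\Gamma$ at $F$ leave in the directions $n_i$, there are at least $4$ sign changes around $F$. This holds at every vertex of $\Gamma$, contradicting Lemma 10. So no facet is active.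

**Step 5: $f$ is affine.** All $g_\phi$ vanish, so $d$-simplices sharing a facet have equal $b_\sigma$. Any two $d$-simplices are joined by a chain with common facets: join a vertex of one to a vertex of the other by a path in the graph (Lemma 2), choose a $d$-simplex containing each edge of the path, and apply Lemma 4(b) at each vertex of the path. So all $b_\sigma$ equal one vector $b$. The function $f(x)-\langle b,x\rangle$ is continuous and constant on each $d$-simplex, and by the chains it is a constant $a$. Hence $\dot r_v=r_vf(v)=r_v(a+\langle b,v\rangle)$. $\square$

## 10. Two big tangent spheres and a small one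

Let $d\ge3$. We now exclude a small sphere wedged between two tangent spheres that are both far bigger. For $n\ge1$ and $C\ge1$ put
$$P=\lfloor(57C)^d\rfloor+2,\qquad N=n^PP^3(2^P)^{2^P+1},\qquad\Psi(C)=\Psi_{d,n}(C)=1024C^2+16CN^2 .$$
$\Psi$ is nondecreasing, $\Psi(C)\ge C$, and $\Psi(C)$ is an integer if $C$ is.

**Lemma 11 (gap lemma).** Let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ with at most $n$ radii, all in $[1,C]\cup[\Lambda,\infty)$, where $\Lambda\ge\Psi(C)$. Call vertices of radius $\le C$ *small* and those of radius $\ge\Lambda$ *big*. Then $\mathcal T$ has no triangle $\{p,p',s\}$ with $p,p'$ big and $s$ small.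

The idea is this. Near their point of tangency two big spheres bound a thin gap, whose width at distance $t$ from the point of tangency is about $\frac{t^2}2\big(\frac1R+\frac1{R'}\big)$. If a small sphere sits in the gap, then a long stretch of the gap must be filled by small spheres. At distance $t$ in a suitable range, a chain of boundedly many simplices crosses the gap from $p$ to $p'$. The combinatorics of the chain determines its shape, and hence its distance from the point of tangency, up to a bounded error. But there are only $N$ combinatorial types and, when $\Lambda/C$ is large, more than $N$ well-separated distances.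

*Proof.* Suppose there is such a triangle. Let $R,R'$ be the radii of $p,p'$. Let the origin $O$ be their point of tangency, $p=Re_d$, $p'=-R'e_d$, and write $z(x)=\langle x,e_d\rangle$, $y(x)=x-z(x)e_d$. Put
$$H=\frac{RR'}{R+R'},\qquad L=\tfrac14\sqrt{H\Lambda},\qquad t_0=4\sqrt{HC}.$$
Since $R,R'\ge\Lambda\ge1024C^2$ and $1/H=1/R+1/R'$,
$$\tfrac\Lambda2\le H\le\min(R,R'),\quad L\le\tfrac14\min(R,R'),\quad\sqrt{HC}\ge22C,\quad L\ge2t_0.\tag{15}$$
Indeed $HC\ge512C^3\ge(22C)^2$, and $L/(2t_0)=\frac1{32}\sqrt{\Lambda/C}\ge\sqrt C\ge1$. In particular $L\ge8\sqrt{HC}\ge176C$.

**Step 1: how close other spheres come to $O$.** Let $u\in V\setminus\{p,p'\}$ and $\varrho=r_u$. From $|u-p|\ge R+\varrho$ and $|u-p'|\ge R'+\varrho$,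
$$|u|^2-2Rz(u)\ge2R\varrho+\varrho^2,\qquad|u|^2+2R'z(u)\ge2R'\varrho+\varrho^2 .$$
Multiplying by $R'$ and $R$ respectively, adding, and dividing by $R+R'$, we get $|u|^2\ge4H\varrho+\varrho^2$, with equality if $u$ is adjacent to both $p$ and $p'$. There are two consequences. First,
$$\text{a small }w\text{ adjacent to }p\text{ and }p'\text{ has }|w|\le2\sqrt{HC}+C\le2.05\sqrt{HC}.\tag{16}$$
Second,
$$\text{if }u\neq p,p'\text{ is big, all points of its closed ball have norm}\ge4L.\tag{17}$$
To see (17), note that the norm is at least $\sqrt{4H\varrho+\varrho^2}-\varrho=\frac{4H}{\sqrt{4H/\varrho+1}+1}$, which increases with $\varrho\ge\Lambda$. At $\varrho=\Lambda$ the inequality $\sqrt{4H\Lambda+\Lambda^2}\ge\Lambda+\sqrt{H\Lambda}$ is, after squaring and simplifying, $3H\ge2\sqrt{H\Lambda}$, i.e. $9H\ge4\Lambda$, which holds because $H\ge\Lambda/2$. And $\sqrt{H\Lambda}=4L$.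

**Step 2: the gap region and the simplices in it.** Let
$$G=\{|x|\le L,\ |x-p|\ge R,\ |x-p'|\ge R'\}=\Big\{|x|\le L,\ -\frac{|x|^2}{2R'}\le z(x)\le\frac{|x|^2}{2R}\Big\}.$$
For $x\in G$, (15) gives $|z(x)|\le|x|/8$. For $t\in(0,L]$ the band $\{|x|=t\}\cap G$ is homeomorphic to $S^{d-2}$ times an interval, hence connected since $d\ge3$, and it contains $te$ for a fixed unit vector $e\perp e_d$. So $G\setminus\{O\}$, the union of these bands, is connected. Every point of $[p,p']$ other than $O$ lies in the open ball of $p$ or of $p'$, so $[p,p']\cap G=\{O\}$.

Call a small vertex $w$ *near* if $|w|\le2L$. A near vertex is not adjacent to a big vertex other than $p,p'$: otherwise the point of tangency would have norm at most $2L+C<4L$, against (17).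

We need the following statement.
$$\begin{aligned}&\text{Let }x\in G\setminus\{O\}\text{ have carrier }\mu,\text{ all of whose vertices are small or in }\{p,p'\}.\\&\text{Then }\mu\text{ has a small vertex, and all its small vertices are near. If }\{p,p'\}\not\subset\mu,\\&\text{then }|x-w|\le3C\text{ for every small vertex }w\text{ of }\mu.\end{aligned}\tag{18}$$
Since $x\notin[p,p']$, $\mu$ has small vertices $w_1,w_2,\dots$; they are mutually tangent, so at distances $\le2C$. If $\{p,p'\}\subset\mu$, they are adjacent to both $p$ and $p'$, so near by (16). If $p,p'\notin\mu$, then $x\in\operatorname{conv}\{w_i\}$ and $|x-w_i|\le2C$. If, say, $p\in\mu$ and $p'\notin\mu$, then $x\in[p,\bar w]$ with $\bar w\in\operatorname{conv}\{w_i\}$. Here $|\bar w-p|\le\max_i|w_i-p|\le R+C$, and $|x-p|\ge R$ because $x\in G$. So $|x-\bar w|\le C$ and $|x-w_i|\le C+2C=3C$. In the last two cases $|w_i|\le L+3C\le2L$, so the $w_i$ are near.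

**Step 3: small spheres fill the whole gap region.** We claim: *every simplex meeting $G\setminus\{O\}$ has a near vertex, so all its vertices are small or in $\{p,p'\}$.* Let $Q$ be the set of $x\in G\setminus\{O\}$ lying in some simplex with a near vertex. By (16), $|s|\le2.05\sqrt{HC}\le L$, and $s$ lies outside the balls of $p$ and $p'$ and differs from $O$; so $s\in G\setminus\{O\}$, $s$ is near, and $s\in Q$. The set $Q$ is relatively closed by local finiteness. Let $x\in Q$ lie in a simplex $\tau$ with a near vertex. All vertices of $\tau$ are small or in $\{p,p'\}$, so (18) applies to the carrier $\mu\subset\tau$ of $x$, and $\mu$ has a near vertex. Every simplex containing $x$ contains $\mu$, so *every* simplex containing $x$ has a near vertex. By Lemma 3 a neighborhood of $x$ in $G\setminus\{O\}$ lies in $Q$. So $Q$ is open, closed and nonempty in the connected set $G\setminus\{O\}$, hence equal to it, and the claim follows.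

**Step 4: away from $O$, no simplex contains both big vertices.** We claim: *if $x\in G$, $|x|\ge t_0$ and $x\in\tau\in\mathcal T$, then $\tau$ contains at most one of $p,p'$, and all small vertices of $\tau$ are within $5C$ of $x$.* Let $\mu$ be the carrier of $x$ and suppose $p,p'\in\tau$. If $\{p,p'\}\not\subset\mu$, then by (18) $\mu$ has a small vertex $w$ with $|x-w|\le3C$; it is adjacent to $p$ and $p'$, so $|x|\le2.05\sqrt{HC}+3C<3\sqrt{HC}<t_0$. If $\{p,p'\}\subset\mu$, then $x$ is a convex combination of $p$, $p'$ (for which $y=0$) and small $w_i$ adjacent to both, so $|y(x)|\le2.05\sqrt{HC}$. As $|z(x)|\le|x|/8$, we get $|x|\le|y(x)|/\sqrt{63/64}\le1.01|y(x)|<3\sqrt{HC}<t_0$. Both are contradictions. Hence $\{p,p'\}\not\subset\tau$, so $\{p,p'\}\not\subset\mu$, and by (18) the small vertices of $\mu$ exist and are within $3C$ of $x$. Any other small vertex of $\tau$ is tangent to one of these, hence within $2C$ of it.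

**Step 5: short arcs across the gap.** For $t\in[t_0,2t_0]$ let
$$\gamma_t=\Big\{t(\cos\psi\,e+\sin\psi\,e_d):\ -\frac t{2R'}\le\sin\psi\le\frac t{2R},\ |\psi|<\frac\pi2\Big\}.$$
Since $2t_0\le L$, this arc lies in $G$. Its endpoint $x_+$ lies on the sphere of $p$ and its endpoint $x_-$ on the sphere of $p'$. By $\arcsin a\le\frac\pi2a$ on $[0,1]$ its length is at most $t\cdot\frac\pi2\big(\frac t{2R}+\frac t{2R'}\big)=\frac{\pi t^2}{4H}\le16\pi C<51C$.

*Every $d$-simplex $\tau\ni x_+$ contains $p$.* Suppose not. By Step 3 its vertices are small or equal to $p'$. If $p'\in\tau$, all vertices of $\tau$ are within $R'+C$ of $p'$, so $|x_+-p'|\le R'+C$. But, as $z(x_+)=\frac{t^2}{2R}$,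
$$|x_+-p'|^2=t^2+2R'\frac{t^2}{2R}+R'^2=R'^2+\frac{t^2R'}H\ge R'^2+16CR'>(R'+C)^2 .$$
If $p'\notin\tau$, write $x_+=\sum\lambda_iw_i$ as a convex combination of small $w_i$. Then
$$|x_+-p|^2=\sum_i\lambda_i|w_i-p|^2-\sum_{i<j}\lambda_i\lambda_j|w_i-w_j|^2\ge(R+1)^2-\tfrac12(2C)^2>R^2,$$
because $\sum_{i<j}\lambda_i\lambda_j\le\frac12$ and $R\ge1024C^2$. But $|x_+-p|=R$. Both cases are contradictory. Exchanging the roles of $p$ and $p'$, every $d$-simplex containing $x_-$ contains $p'$.

**Step 6: a chain of bounded size across the gap.** Let $\mathcal S_t$ be the finite set of $d$-simplices meeting $\gamma_t$. By Steps 3 and 4 their vertices are among $p$, $p'$ and small vertices within $5C$ of $\gamma_t$, hence within $56C$ of $x_+$. The unit balls about these small vertices have disjoint interiors and lie in the ball of radius $57C$ about $x_+$. So there are at most $P$ vertices in all.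

Call two elements of $\mathcal S_t$ equivalent if they are joined by a chain in $\mathcal S_t$ with consecutive members sharing facets. For each $x\in\gamma_t$, all $d$-simplices containing $x$ are equivalent: if the carrier $\mu$ of $x$ has dimension $d$, there is only one; otherwise Lemma 4(b) gives chains of simplices containing $\mu$, hence containing $x$. So the unions of the equivalence classes cut $\gamma_t$ into disjoint closed sets, and as $\gamma_t$ is connected there is only one class. Choose a chain of distinct $\tau_0,\dots,\tau_k\in\mathcal S_t$, consecutive ones sharing facets, with $x_+\in\tau_0$ and $x_-\in\tau_k$. By Step 5, $p\in\tau_0$ and $p'\in\tau_k$. As $\tau_0$ has $d+1\ge4$ vertices, it has a small vertex $v_t$. By Step 4 it is within $5C$ of $x_+$, so $\big||v_t|-t\big|\le5C$.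

**Step 7: $|v_t|$ takes at most $N$ values.** Number the vertices of the chain by an injection into $\{1,\dots,P\}$. Record the sets $\tau_0,\dots,\tau_k$ as subsets of $\{1,\dots,P\}$, the radius labels in $\{1,\dots,n\}$ (extended arbitrarily to all of $\{1,\dots,P\}$), and the numbers of $p,p',v_t$. The chain consists of at most $2^P$ distinct subsets, so there are at most $(2^P)^{2^P+1}$ sequences, and at most $N$ records in all.

Suppose two chains have the same record. Then there is an isometry of $\mathbb R^d$ carrying one to the other, vertex by vertex. Indeed, the edge lengths of the simplices are given by the labels, so there is an isometry matching the two initial simplices $\tau_0$. If it matches the simplices $\tau_i$, it matches the simplices $\tau_{i+1}$, because the vertex of $\tau_{i+1}$ outside $\tau_i$ is determined by its distances to the vertices of the common facet together with the fact that it lies on the other side of that facet from $\tau_i$. The isometry fixes $p$ and $p'$, since their numbers are recorded. Hence it fixes $O\in[p,p']$. So $|v_t|$ depends only on the record.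

**Step 8: more than $N$ values occur.** For $t=t_0+11Cj$ with $0\le j\le J:=\lfloor t_0/(11C)\rfloor$ we have $t\in[t_0,2t_0]$. By $\big||v_t|-t\big|\le5C$ the values $|v_t|$ are distinct. But
$$J+1>\frac{t_0}{11C}=\frac4{11}\sqrt{\frac HC}\ge\frac4{11}\sqrt{\frac\Lambda{2C}}\ge\frac{4\sqrt8}{11}N>N,$$
a contradiction. $\square$

**Lemma 12.** In the situation of Lemma 11, if there is at least one small vertex, then no edge of $\mathcal T$ joins two big vertices.

*Proof.* If a big $p$ had both small and big neighbors, then by Lemma 4(a) with $\mu=\{p\}$ some small neighbor $s$ and some big neighbor $p'$ would form a triangle $\{p,s,p'\}$ of $\mathcal T$, contradicting Lemma 11. So a big vertex with a big neighbor has only big neighbors, and these again have a big neighbor. By connectedness (Lemma 2), one edge joining two big vertices would make all vertices big, a contradiction. $\square$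

## 11. Isolated points of semialgebraic sets: proof of Theorem A for $d\ge3$

A subset of $\mathbb R^n$ is *semialgebraic over $\mathbb Q$* if it is a finite Boolean combination of sets $\{g=0\}$ and $\{g>0\}$ with $g\in\mathbb Q[x_1,\dots,x_n]$; a function is semialgebraic if its graph is. Sums, products, quotients and square roots of semialgebraic functions are semialgebraic where they are defined. A semialgebraic set has finitely many connected components (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thms. 2.4.4–2.4.5). An isolated point is a component by itself, so a semialgebraic set has finitely many isolated points. For example, $\{x_2^2=x_1^2(x_1-1)\}\subset\mathbb R^2$ has the isolated point $(0,0)$, besides a curve in $\{x_1\ge1\}$. A set may thus be infinite, yet its isolated points are finite in number. We will show that every radius vector is an isolated point of one of finitely many semialgebraic sets.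

**Step 1: dihedral angles are semialgebraic in the edge lengths.** Positive numbers $D_{ij}$ $(0\le i<j\le d)$ are the squared edge lengths of a nondegenerate $d$-simplex iff the $d\times d$ Gram matrix with entries $\frac12(D_{0i}+D_{0j}-D_{ij})$ (where $D_{ii}=0$) is positive definite. Let the vertex $0$ belong to the ridge $F$ and let $a,b$ be the vertices not in $F$. The Schur complement $S$ of the block belonging to $F\setminus\{0\}$ is the $2\times2$ Gram matrix of the $N_F$-components of $a$ and $b$. So the dihedral angle $\theta\in(0,\pi)$ at $F$ satisfies
$$\cos\theta=\frac{S_{ab}}{\sqrt{S_{aa}S_{bb}}},\qquad\sin\theta=\frac{\sqrt{\det S}}{\sqrt{S_{aa}S_{bb}}},$$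
where the entries of $S$ are rational functions of the $D_{ij}$ with coefficients in $\mathbb Q$. The admissible set is open and given by polynomial inequalities over $\mathbb Q$; on it $\theta$ is smooth, and $\cos\theta$, $\sin\theta$ are semialgebraic over $\mathbb Q$.

**Step 2: the system of angle equations.** For a packing with radii $\rho_1<\dots<\rho_n$ label each vertex $v$ by the index $\ell(v)$ of its radius. A ridge $F=\{v_1,\dots,v_{d-1}\}$ with ring $i_1,\dots,i_q$ yields *ring types* $\mathsf R=(\ell(v_1),\dots,\ell(v_{d-1});\ell(i_1),\dots,\ell(i_q))$, one for each enumeration. For such a tuple $\mathsf R=(\lambda_1,\dots,\lambda_{d-1};\mu_1,\dots,\mu_q)$ let $U_{\mathsf R}\subset(0,\infty)^n$ be the set of $x$ such that for each $l\in\mathbb Z/q$ there is a nondegenerate $d$-simplex whose vertices carry the labels $\lambda_1,\dots,\lambda_{d-1},\mu_l,\mu_{l+1}$ and whose edge lengths are the corresponding sums of two coordinates of $x$. Let $\theta_{\mathsf R,l}(x)\in(0,\pi)$ be its dihedral angle at the face labeled $\lambda_1,\dots,\lambda_{d-1}$, and $\Theta_{\mathsf R}=\sum_l\theta_{\mathsf R,l}$. By Step 1, $U_{\mathsf R}$ is open, $\theta_{\mathsf R,l}$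 is smooth, and $U_{\mathsf R}$, $\cos\theta_{\mathsf R,l}$, $\sin\theta_{\mathsf R,l}$ are semialgebraic over $\mathbb Q$. The equation $\Theta_{\mathsf R}=2\pi$ is not visibly semialgebraic, but $e^{\sqrt{-1}\,\Theta_{\mathsf R}}=1$ is. So for a finite set $\mathcal R$ of tuples put
$$X(\mathcal R)=\Big\{x\in(0,\infty)^n:\ x_1=1,\ x\in U_{\mathsf R}\text{ and }\prod_l\big(\cos\theta_{\mathsf R,l}+\sqrt{-1}\,\sin\theta_{\mathsf R,l}\big)=1\text{ for all }\mathsf R\in\mathcal R\Big\},$$
a semialgebraic set over $\mathbb Q$.

**Proposition 13.** Let $d\ge3$, let $(\mathfrak p,\mathcal T)$ be a triangulated packing with radii $1=\rho_1<\dots<\rho_n$, and let $\mathcal R$ be its set of ring types (finite by Lemma 5). Then $\rho=(\rho_1,\dots,\rho_n)$ is an isolated point of $X(\mathcal R)$.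

*Proof.* By Lemma 4(c), $\Theta_{\mathsf R}(\rho)=2\pi$ for $\mathsf R\in\mathcal R$, so $\rho\in X(\mathcal R)$. If $\rho$ is not isolated, choose $x^{(k)}\in X(\mathcal R)\setminus\{\rho\}$ with $x^{(k)}\to\rho$ and, by compactness of the unit sphere, $(x^{(k)}-\rho)/|x^{(k)}-\rho|\to\eta$, $|\eta|=1$. Then $\eta_1=0$. For large $k$ each $\Theta_{\mathsf R}(x^{(k)})\in2\pi\mathbb Z$ is close to $2\pi$, so it equals $2\pi=\Theta_{\mathsf R}(\rho)$. Dividing by $|x^{(k)}-\rho|$ and passing to the limit, $d\Theta_{\mathsf R}(\rho)[\eta]=0$ for all $\mathsf R\in\mathcal R$. This says that $\dot r_v:=\eta_{\ell(v)}$ is an infinitesimal deformation. By Theorem B,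
$$\eta_{\ell(v)}/\rho_{\ell(v)}=a+\langle b,v\rangle\qquad(v\in V)$$
for some $a,b$. The left side takes finitely many values. Every point of $\mathbb R^d$ lies in a simplex with edges of length $\le2\rho_n$, hence within $2\rho_n$ of a center; so the right side is unbounded unless $b=0$. Hence $b=0$. A vertex of label $1$ gives $a=\eta_1=0$. As all labels occur, $\eta=0$, contradicting $|\eta|=1$. $\square$

**Step 3: finitely many systems suffice.** Put $C_1=1$ and $C_{j+1}=\Psi_{d,n}(C_j)$. Let $(\mathfrak p,\mathcal T)$ be a triangulated packing of $\mathbb R^d$ with $n$ radii, scaled so that $1=\rho_1<\dots<\rho_n$. Let $m$ be the least index with $m=n$ or $\rho_{m+1}\ge\Psi(\rho_m)$. For $j<m$ we have $\rho_{j+1}<\Psi(\rho_j)$, so by induction and monotonicity $\rho_j\le C_j$ for $j\le m$. Thus $\rho_m\le C_m\le C_n$.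

Every edge of $\mathcal T$ has an endpoint of radius $\le C_n$. This is clear if $m=n$. Otherwise apply Lemma 12 with $C=\rho_m$ and $\Lambda=\rho_{m+1}\ge\Psi(C)$: the vertices of label $1$ are small, so no edge joins two vertices of radius $>\rho_m$.

Every ridge $F$ has $d-1\ge2$ vertices, so it contains an edge and hence a vertex of radius $\le C_n$. All ring vertices of $F$ are neighbors of that vertex, so by Lemma 5 the ring has length $\le(C_n+2)^d$. Therefore all ring types lie in the finite set $\mathfrak R_{d,n}$ of tuples $(\lambda_1,\dots,\lambda_{d-1};\mu_1,\dots,\mu_q)$ with entries in $\{1,\dots,n\}$ and $3\le q\le(C_n+2)^d$. This set does not depend on the packing.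

**Step 4: conclusion.** By Proposition 13, $\rho$ is an isolated point of $X(\mathcal R)$ for some $\mathcal R\subseteq\mathfrak R_{d,n}$. There are finitely many such $\mathcal R$, and each $X(\mathcal R)$ has finitely many isolated points. So only finitely many $\rho$ are possible, and $\mathrm{radii}(\mathfrak p)$, normalized to maximum $1$, is $\{\rho_i/\rho_n\}$. Thus $\Pi^*_{d,n}$ is finite for $d\ge3$. With Proposition 6 this proves Theorem A. Since $\Pi_{d,n}\subseteq\Pi^*_{d,n}$ by Lemma 1, the set $\Pi_{d,n}$ is finite for all $d,n\ge2$. $\blacksquare$

## 12. Algebraic radii, an algorithm, and the role of the dimension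

The following supplements are not used for Theorem A.

**Theorem C.** (i) For $d\ge2$, the quotient of any two radii of a triangulated (e.g. compact) packing of $\mathbb R^d$ with finitely many radii is algebraic.

(ii) For $d\ge3$ there is an algorithm which, given $d,n$, outputs a finite set of $n$-element sets of real algebraic numbers containing $\Pi^*_{d,n}$.

(iii) $\Pi_{1,n}$ is infinite for $n\ge2$, so $d\ge2$ cannot be weakened in Theorem A.

(iv) Theorem B fails for $d=2$.

*Proof of (i).* Scale so that $1=\rho_1<\dots<\rho_n$. We first show that $\rho$ is an isolated point of a set $X$ that is semialgebraic over $\mathbb Q$. For $d\ge3$ this is Proposition 13. For $d=2$ let $X$ be the set of $x\in(0,\infty)^n$ with $x_1=1$ and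
$$\prod_le^{\sqrt{-1}\,\theta(x_i;x_{j_l},x_{j_{l+1}})}=1$$
for every record $(i;j_1,\dots,j_q)$ of a vertex of $\mathcal T$; there are finitely many records by Lemma 5, and by (2) the sine and cosine of $\theta$ are semialgebraic over $\mathbb Q$. For $x\in X$ near $\rho$ the angle sums are in $2\pi\mathbb Z$ and close to $2\pi$, so they equal $2\pi$. Let $M=\max_ix_i/\rho_i$. At a vertex whose label $i$ satisfies $x_i=M\rho_i$,
$$2\pi=\sum_l\theta(M\rho_i;x_{j_l},x_{j_{l+1}})\le\sum_l\theta(M\rho_i;M\rho_{j_l},M\rho_{j_{l+1}})=2\pi,$$
so all neighbor labels $j$ satisfy $x_j=M\rho_j$. By connectedness $x=M\rho$, and $x_1=1$ gives $M=1$. So $\rho$ is isolated in $X$.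

The set of isolated points of $X$ is finite and definable by a first-order formula over $\mathbb Q$. By the Tarski–Seidenberg theorem so are its coordinate projections, and these are finite subsets of $\mathbb R$ given by polynomial equations and inequalities with rational coefficients. Each of their points is a root of some nonzero polynomial among these: otherwise the signs of all of them would be constant near the point, and a whole neighborhood would belong to the set. So all $\rho_i$ are algebraic, and so are their quotients. $\square$

*Proof of (ii).* The integer $C_n$ and the set $\mathfrak R_{d,n}$ are explicit. For each $\mathcal R\subseteq\mathfrak R_{d,n}$ the finite set of isolated points of $X(\mathcal R)$ is given by an explicit first-order formula over $\mathbb Z$, and can be computed by quantifier elimination; its points have algebraic coordinates, as in (i). By Section 11, those points with strictly increasing coordinates, divided by their last coordinates, yield a finite set containing $\Pi^*_{d,n}$. $\square$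

*Proof of (iii).* This is the periodic row of intervals in Section 2. $\square$

*Proof of (iv).* Take the hexagonal packing by unit discs. The function $\theta(x;y,z)$ of (2) satisfies $\partial\theta/\partial\log y=\partial\theta/\partial\log z=c>0$ at $x=y=z$, and by scaling invariance $\partial\theta/\partial\log x=-2c$ there. At a vertex $v$ each of the six neighbors belongs to two of the six triangles, so the derivative of the angle sum is
$$2c\sum_{u\sim v}f_u-12c\,f_v=2c\sum_{u\sim v}(f_u-f_v),\qquad f_v=\dot r_v/r_v .$$
Let $\zeta$ be the complex coordinate of the center and $f=\mathrm{Re}(\zeta^2)$. The neighbors of $\zeta$ are $\zeta+h\omega^k$, $0\le k\le5$, with $\omega=e^{\sqrt{-1}\pi/3}$ and a fixed $h$, $|h|=2$. Since $\sum_k\omega^k=\sum_k\omega^{2k}=0$, we have $\sum_{k=0}^5(\zeta+h\omega^k)^2=6\zeta^2$, so the derivative vanishes at every vertex. Thus $f$ gives an infinitesimal deformation. It is not of the form $a+\langle b,v\rangle$: if the packing is placed with centers at $0,\pm2,\pm4,\dots$ on the real axis, then $f$ takes the values $4k^2$ at $2k$, which is not affine in $k$. $\square$
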